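# Minimal volumes under a Ricci bound on blown-up surfaces of general type

## 1. Products of two curves, where both minimal volumes are attained

Let $M$ be a smooth compact $4$-manifold. For a Riemannian metric $g$ write $s_g$ (or $s$) for the scalar curvature, $r_g$ (or $r$) for the Ricci tensor, and $\mathrm{Vol}(M,g)$ for the total volume.

**Definition.** The minimal volumes of $M$ are
$$\mathrm{Vol}_s(M)=\inf\{\mathrm{Vol}(M,g)\mid s_g\ge-12\},\qquad \mathrm{Vol}_r(M)=\inf\{\mathrm{Vol}(M,g)\mid r_g\ge-3g\},$$
the infima being over all Riemannian metrics on $M$.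

A curvature bound from below is needed to make the question meaningful: scaling a metric down shrinks the volume but magnifies negative curvature. The same definition one dimension down shows what to expect. On a closed oriented surface of genus $\gamma\ge2$ with Gauss curvature $K\ge-1$, Gauss–Bonnet gives $4\pi(\gamma-1)=-\int K\le\mathrm{Area}$, with equality for the hyperbolic metric. So the minimal area is $4\pi(\gamma-1)$, and it is attained.

In dimension $4$, taking the trace of $r\ge-3g$ gives $s\ge-12$, hence always $\mathrm{Vol}_r(M)\ge\mathrm{Vol}_s(M)$. We ask when the two numbers differ, for complex surfaces.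

Some words from surface theory. A compact complex surface is *minimal* if it contains no smooth rational curve of self-intersection $-1$. A surface $M$ of general type is obtained from a unique minimal surface $X$, its *minimal model*, by blowing up points $k\ge0$ times; it is *non-minimal* if $k\ge1$. A blow-up replaces a point by a rational curve of self-intersection $-1$. With complex orientations it is a connected sum with $\overline{\mathbb{CP}}_2$, so there is an oriented diffeomorphism $M\approx X\#k\overline{\mathbb{CP}}_2$, and each blow-up lowers $c_1^2$ by $1$, so that $c_1^2(M)=c_1^2(X)-k$. Throughout, $M$ carries its complex orientation, and $X$ and $k$ have this meaning.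

We take the following as known: for $M$ of general type with minimal model $X$,
$$\mathrm{Vol}_s(M)=V_0:=\frac{2\pi^2}{9}\,c_1^2(X).\tag{1}$$

**Proposition 1 (the easy case).** Let $C_1,C_2$ be compact Riemann surfaces of genera $\gamma_1,\gamma_2\ge2$ and let $X=C_1\times C_2$. Then $\mathrm{Vol}_r(X)=\mathrm{Vol}_s(X)=\frac{16\pi^2}{9}(\gamma_1-1)(\gamma_2-1)$, and both infima are attained by one metric.

*Proof.* A holomorphic map from $\mathbb{CP}_1$ to $C_i$ is constant, so $X$ contains no rational curves and is minimal. Its canonical bundle is the tensor product of the pull-backs of $K_{C_1}$ and $K_{C_2}$, which have positive degree, so it is ample, $X$ is of general type, and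
$$c_1^2(X)=2(2\gamma_1-2)(2\gamma_2-2)=8(\gamma_1-1)(\gamma_2-1).$$
Give each $C_i$ a metric of Gauss curvature $-3$. The Ricci tensor of a product is the sum of the Ricci tensors, and on a surface $r=Kg$, so the product metric has $r=-3g$. By Gauss–Bonnet $\mathrm{Area}(C_i)=\frac{4\pi(\gamma_i-1)}{3}$, so
$$\mathrm{Vol}=\frac{4\pi(\gamma_1-1)}3\cdot\frac{4\pi(\gamma_2-1)}3=\frac{16\pi^2}{9}(\gamma_1-1)(\gamma_2-1)=\frac{2\pi^2}{9}c_1^2(X)=V_0.\tag{2}$$
Hence $V_0=\mathrm{Vol}_s(X)\le\mathrm{Vol}_r(X)\le V_0$. $\square$

Now blow up $k\ge1$ points. By (1), $\mathrm{Vol}_s$ does not change at all: the scalar curvature bound does not see the extra copies of $\overline{\mathbb{CP}}_2$. Does the Ricci bound see them? Precisely: *for a non-minimal surface $M$ of general type, is $\mathrm{Vol}_r(M)$ strictly larger than $\mathrm{Vol}_s(M)$?* This problem comes from Claude LeBrun, "Ricci Curvature, Minimal Volumes, and Seiberg-Witten Theory", arXiv:math/0003068 (2000). The answer is **no, not in general**. Here is what we shall prove.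

**Theorem A.** Let $C_1,C_2$ be compact Riemann surfaces of genera $\gamma_1,\gamma_2\ge2$, and let $M$ be any blow-up of $C_1\times C_2$ ($k\ge1$ arbitrary). Then
$$\mathrm{Vol}_r(M)=\mathrm{Vol}_s(M)=\tfrac{16\pi^2}{9}(\gamma_1-1)(\gamma_2-1).$$

**Theorem B (simply connected examples).** Let $C_1,C_2$ be hyperelliptic of genera $\gamma_1,\gamma_2\ge2$, with hyperelliptic involutions $\iota_1,\iota_2$. Let $X$ be the minimal resolution of $(C_1\times C_2)/\langle\iota_1\times\iota_2\rangle$. Then $X$ is a simply connected minimal surface of general type with $c_1^2(X)=4(\gamma_1-1)(\gamma_2-1)$, and every blow-up $M$ of $X$ satisfies $\mathrm{Vol}_r(M)=\mathrm{Vol}_s(M)$.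

**Theorem C (what holds for every $M$).** Let $M$ be any surface of general type ($k\ge0$), let $g$ be a metric on $M$ with $r\ge-3g$, and put $P=\max(6,\,12+\max_Ms_g)$. Then
$$\mathrm{Vol}(M,g)\ \ge\ \frac{2\pi^2}{9}c_1^2(X)+\frac{8\pi^2k}{P^2}.$$
Hence, if $M$ is non-minimal:

* no metric with $r\ge-3g$ has volume equal to $\mathrm{Vol}_s(M)$;
* for each constant $S$, $\inf\{\mathrm{Vol}(M,g): r\ge-3g,\ s\le S\}>\mathrm{Vol}_s(M)$;
* if moreover $s\le-6$, then $\mathrm{Vol}(M,g)\ge\frac{2\pi^2}{9}(c_1^2(X)+k)$.

So the equality in Theorems A and B is a statement about infima that are not attained, and it can only be approached along sequences of metrics with $\max s\to\infty$. Theorem A alone answers the question. These theorems do not classify the non-minimal $M$ for which equality holds; in particular the case where $X$ is a rigid compact ball quotient is not decided here.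

One convenience is used for both upper bounds: a little slack in the curvature costs nothing.

**Slack principle.** Suppose there is a constant $c_0$ such that for every small $\varepsilon>0$ the manifold $M$ carries a metric with $r\ge-(3+2\varepsilon)g$ and volume at most $V_0+c_0\varepsilon$. Then $\mathrm{Vol}_r(M)=\mathrm{Vol}_s(M)=V_0$.

Indeed, the Ricci tensor does not change when $g$ is replaced by $g'=(1+\frac{2\varepsilon}3)g$, and $-(3+2\varepsilon)g=-3g'$. The volume becomes at most $(1+\frac{2\varepsilon}{3})^2(V_0+c_0\varepsilon)$. Let $\varepsilon\to0$: $\mathrm{Vol}_r(M)\le V_0=\mathrm{Vol}_s(M)\le\mathrm{Vol}_r(M)$.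

## 2. Why a small bubble of fixed shape violates the Ricci bound

To build metrics on $(C_1\times C_2)\#k\overline{\mathbb{CP}}_2$ of volume near $V_0$, the natural attempt is local. Keep the product metric away from a point, flatten it slightly in a tiny ball, and insert a scaled-down copy $\delta^2g_1$ of one fixed metric $g_1$ on $\overline{\mathbb{CP}}_2\setminus\{\mathrm{pt}\}$ that is Euclidean outside a compact set. The added volume is $O(\delta^4)$. But the Ricci eigenvalues of $\delta^2g_1$ are $\delta^{-2}$ times those of $g_1$, so a lower bound that survives $\delta\to0$ requires $r_{g_1}\ge0$. That is impossible.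

*Check.* Suppose $r_{g_1}\ge0$, and fix a point $x$. By Bishop–Gromov the ratio $\mathrm{Vol}(B(x,R))/(\frac{\pi^2}{2}R^4)$ is nonincreasing in $R$, and it tends to $1$ as $R\to0$. Let the metric be Euclidean on $|z|\ge R_0$. A path from $x$ (in the core) to $z$ with $|z|>R_0$ crosses $|z|=R_0$ a last time and is Euclidean afterwards, so $|z|-R_0\le d(x,z)\le|z|-R_0+\max_{|z'|=R_0}d(x,z')$. Thus $d(x,z)$ and $|z|$ differ by a bounded amount, and the ratio also tends to $1$ as $R\to\infty$. So it is constantly $1$, and by the equality case $(\overline{\mathbb{CP}}_2\setminus\mathrm{pt},g_1)$ is isometric to flat $\mathbb R^4$. But $H_2(\overline{\mathbb{CP}}_2\setminus\mathrm{pt})=\mathbb Z\neq0$, a contradiction.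

The breakdown is exactly here: the end of the bubble has the full Euclidean volume growth. If the end looked like (circle) $\times\,\mathbb R^3$, the ratio would tend to $0$ and the comparison would say nothing. So we look for a place in the manifold that is already collapsed along a circle. A product of curves can be given one: pinch a simple closed curve in $C_1$. The thin part is (short circle) $\times[-1,1]\times C_2$, and its volume is as small as we like. It is so small that we can afford to *scale up* the remaining three dimensions by a large factor $H$, which divides every curvature bound there by $H^2$. Inserting $\overline{\mathbb{CP}}_2$'s with sectional curvature $\ge-\Lambda$, for an uncontrolled but fixed $\Lambda$, then becomes harmless. What we need is a piece with boundary $S^1_f\times S^2$, where $S^1_f$ is a circle of length $2\pi f$, containing $k$ copies of $\overline{\mathbb{CP}}_2$, with curvature $\ge-\Lambda$ *independently of $f$*, and volume tending to $0$ with $f$.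

## 3. Shrinking a metric along a circle action

The purpose of this section is a general way to make volume small without losing a lower curvature bound.

**Lemma 1.** Let $N$ be a compact connected manifold, possibly with boundary, with a metric $g$ invariant under a circle action $\tau_\alpha$, $\alpha\in\mathbb R/2\pi$, with generating vector field $\xi$. Let $\beta>0$ be a smooth invariant function. On $E=N\times S^1_\eta$ take the metric $g+\beta^2d\eta^2$ and the circle action $\alpha\cdot(x,\eta)=(\tau_\alpha x,\eta+\alpha)$. Then $E/S^1\cong N$ via $[x,\eta]\mapsto\tau_{-\eta}x$, and the quotient metric $g_q$ on $N$ satisfies: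

* every lower bound for the sectional curvature of $E$ is one for $g_q$;
* its volume density is
$$dv_{g_q}=\frac{\beta}{\sqrt{\beta^2+|\xi|_g^2}}\;dv_g .\tag{3}$$

*Proof.* The action is free, because it moves $\eta$, and isometric. The map is well defined since $\tau_{-(\eta+\alpha)}\tau_\alpha x=\tau_{-\eta}x$, and it restricts to the identity on the slice $\eta=0$, which meets every orbit exactly once. Give the quotient the metric that makes $E\to N$ a Riemannian submersion. O'Neill's formula says that the sectional curvature of a plane in the base is at least that of its horizontal lift; this is the first claim.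

For the volume, the diffeomorphism $(x,\eta)\mapsto(\tau_{-\eta}x,\eta)$ of $N\times S^1$ preserves the volume form $\beta\,dv_g\,d\eta$, since $\tau$ preserves $dv_g$ and $\beta$. So the volume of $E$ lying over a set $A\subset N$ is $2\pi\int_A\beta\,dv_g$. It is also the integral over $A$, with respect to $dv_{g_q}$, of the length of the orbits. The orbit through $(x,0)$ has velocity $\xi+\partial_\eta$, hence length $2\pi\sqrt{|\xi|^2+\beta^2}$. Comparing gives (3). $\square$

**Example.** Rotate the round $S^2$ about its axis and take $\beta=f$ constant. The vertical vector at $(x,0)$ is $\partial_\psi+\partial_\eta$. A horizontal vector projecting to $\partial_\psi$ is $\partial_\psi-\lambda(\partial_\psi+\partial_\eta)$ with $\lambda=\sin^2\varphi/(\sin^2\varphi+f^2)$, of squared length $\frac{f^2\sin^2\varphi}{f^2+\sin^2\varphi}$. So the quotient metric is $d\varphi^2+\frac{f^2\sin^2\varphi}{f^2+\sin^2\varphi}d\psi^2$. Its curvature is $\ge0$, because that of $S^2\times S^1$ is, and its area is $2\pi\int_0^\pi\frac{f\sin\varphi}{\sqrt{f^2+\sin^2\varphi}}\,d\varphi\le2\pi^2f\to0$.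

## 4. A plug containing $k$ copies of $\overline{\mathbb{CP}}_2$

Let $U=(S^1\times D^3)\#k\overline{\mathbb{CP}}_2$, so $\partial U=S^1\times S^2$. We want $U$ to have small volume and the $S^1$ factor of its boundary to be short. The obvious choice would be to apply Lemma 1 to a circle action on $U$ that rotates the $S^1$ factor near $\partial U$.

*No such action exists.* Suppose one does. Its orbits near $\partial U$ are the circles $S^1\times\mathrm{pt}$, which generate $\pi_1(U)\cong\mathbb Z$. If the action had a fixed point, sliding an orbit along a path to it would contract that orbit, which is impossible. So there are no fixed points, and then $\chi(U)=0$. But $\chi(U)=0+3k-2k=k\ge1$.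

We must therefore use an action that rotates $S^2$ near the boundary. Then Lemma 1 shortens the wrong circle. The remedy is a cylinder along which the shortness is passed from the auxiliary circle $\eta$ to the circle $\theta$, keeping the product of the two lengths constant.

**Lemma 2 (the plug).** Fix $k\ge1$. There are $\Lambda>0$, a metric $\hat g$ on $S^2$, and a function $\nu(f)$ with $\nu(f)\to0$ as $f\to0$, such that for every $f\in(0,e^{-2}]$ the manifold $U$ has a metric $g_f$ with sectional curvature $\ge-\Lambda$ and volume $\le\nu(f)$, which on a collar of $\partial U$ is the product $dt^2+f^2d\theta^2+\hat g$.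

**Step 1: a circle action on $U$.** We need an action that is rotation of $S^2$ near $\partial U$. Write $D^3\subset\mathbb C\times\mathbb R$ with points $(z,v)$, and let $\tau_\alpha(\theta,(z,v))=(\theta,(e^{i\alpha}z,v))$. Choose $k$ distinct interior fixed points. Near each of them, $\theta$ and $v$, in a suitable order, form a complex coordinate $x$ such that $(x,z)\in\mathbb C\oplus\mathbb C$ are oriented coordinates with $\tau_\alpha(x,z)=(x,e^{i\alpha}z)$.

On $\mathbb{CP}_2$ let $\tau_\alpha[z_0:z_1:z_2]=[z_0:z_1:e^{i\alpha}z_2]$. In affine coordinates $(w_1,w_2)$ at $[1:0:0]$ this is $(w_1,e^{i\alpha}w_2)$. These coordinates are oriented for $\mathbb{CP}_2$, hence orientation-reversing for $\overline{\mathbb{CP}}_2$. After rescaling coordinates, remove small balls and glue annuli by the inversion $(x,z)=(w_1,w_2)/|w|^2$. It exchanges the inner and outer ends of annuli and commutes with $\tau$, which acts by unitary maps. As a map of $\mathbb R^4$ it reverses orientation, so as a map from $\overline{\mathbb{CP}}_2$ to $S^1\times D^3$ it preserves orientation. Doing this at all $k$ points gives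 the connected sum $U$ with a circle action $\tau$ that near $\partial U$ is still the rotation of $S^2$.

**Step 2: a fixed invariant metric.** We choose the metric to be shrunk. Identify a collar of $\partial U$ with $(-\delta,0]\times S^1\times S^2$. Take a metric on $U$ equal to $dt^2+d\theta^2+g_{S^2}$ on this collar, with $g_{S^2}$ round of radius $1$, and average it over $\tau$. The collar metric is already invariant and does not change. Call the result $g_U$, let $\xi$ generate $\tau$, and let $-\Lambda_U\le0$ be a lower bound for the sectional curvature of $g_U$. The zero set of $\xi$ is the fixed set of a nontrivial isometric circle action on a connected manifold. It is a union of submanifolds of positive codimension, so it has measure zero.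

**Step 3: the exchange cylinder.** We construct two functions whose product is $f$ and which exchange the values $1$ and $f$. Let $j:\mathbb R\to[0,1]$ be smooth with $j=0$ on $(-\infty,\frac14]$, $j=1$ on $[1,\infty)$ and $0\le j'\le2$. For $\ell\ge2$ define $\lambda$ on $[0,\ell]$ by $\lambda(0)=0$ and $\lambda'(t)=j(t)\,j(\ell-t)$. On $[0,1]$ the second factor is $1$, on $[\ell-1,\ell]$ the first is $1$, and between these intervals both are $1$. So
$$\lambda(\ell)=\ell-2\Bigl(1-\int_0^1j\Bigr),\qquad0\le\lambda'\le1,\qquad|\lambda''|\le2 .$$
Since $\log(1/f)\ge2$, we may choose $\ell$ with $\lambda(\ell)=\log(1/f)$, and then $2\le\log(1/f)\le\ell\le\log(1/f)+2$. Put $a=e^{-\lambda}$ and $b=fe^{\lambda}$. Then $ab=f$; near $t=0$ we have $a=1$, $b=f$, and near $t=\ell$ we have $a=f$, $b=1$.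

For the metric $dt^2+a^2d\theta^2+b^2d\eta^2$ use the coframe $e_1=dt$, $e_2=a\,d\theta$, $e_3=b\,d\eta$. The connection forms are $\omega_{21}=a'd\theta$, $\omega_{31}=b'd\eta$, $\omega_{23}=0$, so the curvature forms are $\Omega_{21}=a''dt\wedge d\theta$, $\Omega_{31}=b''dt\wedge d\eta$, and $\Omega_{23}=\omega_{21}\wedge\omega_{13}=-a'b'd\theta\wedge d\eta$. Thus the curvature operator is diagonal, with eigenvalues
$$-\frac{a''}{a}=\lambda''-\lambda'^2\ge-3,\qquad-\frac{b''}{b}=-\lambda''-\lambda'^2\ge-3,\qquad-\frac{a'b'}{ab}=\lambda'^2\ge0.\tag{4}$$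

**Step 4: the metric $g_f$ and its curvature.** Now we assemble. Let $U^+=U\cup(S^1\times S^2\times[0,\ell])\cong U$ and $E=U^+\times S^1_\eta$, with the metric
$$g_U+f^2d\eta^2\ \text{ on }U\times S^1,\qquad dt^2+a^2d\theta^2+b^2d\eta^2+g_{S^2}\ \text{ on the cylinder part.}$$
Near the interface both are $dt^2+d\theta^2+f^2d\eta^2+g_{S^2}$, so the metric is smooth. It has the form in Lemma 1, with $\beta=f$ on $U$ and $\beta=b$ on the cylinder, and $\tau$ extended by rotation of $S^2$. Let $g_f$ be the quotient metric on $U^+\cong U$.

On $U\times S^1$ we have a product with a flat circle. If $X',Y'$ are the components of $X,Y$ tangent to $U$, then $|X'\wedge Y'|\le|X\wedge Y|$, so sec $\ge-\Lambda_U$. On the cylinder part the curvature operator of the product with $S^2$ is diagonal, with the eigenvalues (4), the eigenvalue $1$, and zeros; it is $\ge-3$, hence sec $\ge-3$. By Lemma 1, sec$(g_f)\ge-\Lambda$ with $\Lambda=\max(\Lambda_U,3)$, independent of $f$.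

Near the outer boundary $a=f$ and $b=1$, so there $g_f=dt^2+f^2d\theta^2+\hat g$, where $\hat g$ is the quotient of $(S^2\times S^1,\,g_{S^2}+d\eta^2)$ by the diagonal circle. By the example in Section 3 with $f=1$, $\hat g=d\varphi^2+\frac{\sin^2\varphi}{1+\sin^2\varphi}d\psi^2$. It does not depend on $f$.

**Step 5: the volume tends to $0$.** By (3), and since $|\xi|=\sin\varphi$ on the cylinder,
$$\mathrm{Vol}(g_f)=\int_U\frac{f}{\sqrt{f^2+|\xi|^2}}\,dv_{g_U}+\int_0^\ell\!\!\int_{S^1\times S^2}\frac{ab\,\sin\varphi}{\sqrt{b^2+\sin^2\varphi}}\,d\varphi\,d\psi\,d\theta\,dt .$$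
In the first term the integrand is at most $1$ and tends to $0$ wherever $\xi\ne0$, that is, almost everywhere; dominated convergence applies. In the second the integrand is at most $ab=f$, so the term is at most $\pi\cdot2\pi\cdot2\pi\cdot f\ell=4\pi^3f\ell\le4\pi^3f(\log\frac1f+2)$. Let $\nu(f)$ be the first term plus this bound; it tends to $0$. $\square$

## 5. Enlarging a thin neck and inserting the plug

Now we build the closed manifold. The order in which constants are chosen matters: first $\varepsilon$ and the two surfaces, then a fixed $3$-dimensional piece, then the scale $H$, then the profile of a transition region, and last the depth $T$ at which the cusps are cut.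

Fix $\varepsilon\in(0,1)$. The input is:

* a closed oriented surface $(\Sigma,g_\Sigma)$ with curvature $\ge-(3+\varepsilon)$;
* an oriented surface $S$, possibly disconnected, with a complete metric of finite area and curvature $\ge-(3+\varepsilon)$, whose ends are exactly two cusps $dt^2+\ell^2e^{-2\sqrt3t}d\theta^2$, $t\ge0$, with the same $\ell>0$ and with $(t,\theta)$ oriented.

A cusp of curvature $-3$ takes this form for any sufficiently small $\ell$, after shifting $t$. The product $S\times\Sigma$ has $r\ge-(3+\varepsilon)g$. Let $\widehat C$ be the closed oriented surface obtained from $S$ by joining its two ends by an annulus.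

**Proposition 2.** For all sufficiently large $T$ there is a closed Riemannian manifold $(M_T,g_T)$ with $M_T\approx(\widehat C\times\Sigma)\#k\overline{\mathbb{CP}}_2$ (oriented diffeomorphism), $r\ge-(3+2\varepsilon)g_T$, and volume at most $\mathrm{Area}(S)\,\mathrm{Area}(\Sigma)+o(1)$ as $T\to\infty$.

**Step 1: a fixed $3$-dimensional piece.** This piece is the base over which the short circle will run. Let $N=[-1,1]\times\Sigma$, let $B\subset(-1,1)\times\Sigma$ be an embedded closed ball parametrized by $D^3$, the embedding extending to a slightly larger ball, and let $N'=N\setminus\mathrm{int}\,B$. By a partition of unity there is a metric $g_N$ on $N'$ equal to $dt^2+g_\Sigma$ near $\{\pm1\}\times\Sigma$ and to a product $d\varrho^2+\hat g$ near $\partial B=S^2$, with $\hat g$ from Lemma 2. By compactness $\mathrm{Ric}(g_N)\ge-\kappa g_N$ for some $\kappa\ge0$. Fix $H\ge1$ with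
$$\max(\kappa,\,3\Lambda)\le3H^2 .$$

**Step 2: the transition region.** We must pass from the cusp, where the circle shrinks and $\Sigma$ has size $1$, to a product in which the circle has constant length and $\Sigma$ has size $H$. On each end, replace the region $t\ge T$ (times $\Sigma$), with coordinate $y=t-T\ge0$, by
$$dy^2+\bigl(\ell e^{-\sqrt3T}F(y)\bigr)^2d\theta^2+h(y)^2g_\Sigma,\qquad F(0)=1 .$$

*Phase 1, with $h\equiv1$: stop the shrinking of the circle.* Let $u=F'/F$ be smooth and nondecreasing, equal to $-\sqrt3$ near $y=0$ and to $0$ near the end of the phase, with $u'\le\varepsilon$. Such $u$ exists on a sufficiently long interval. Near $y=0$ this is the original cusp. The metric is a product of $(\Sigma,g_\Sigma)$ with a surface of curvature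
$$-\frac{F''}{F}=-(u'+u^2)\ge-\varepsilon-3 ,$$
so $r\ge-(3+\varepsilon)g$. Let $F_\infty$ be the final value of $F$.

*Phase 2, with $F\equiv F_\infty$: enlarge $\Sigma$.* Let $h=1+(H-1)\zeta(\cdot/L)$, where $\zeta$ is a fixed smooth nondecreasing function on the unit interval, $0$ near the beginning and $1$ near the end. Take $L$ so large that $h'^2\le\varepsilon/2$ and $|h''|\le\varepsilon/2$. The metric is a product of a circle with $dy^2+h^2g_\Sigma$. In the latter, planes containing $\partial_y$ have curvature $-h''/h$ and planes tangent to $\Sigma$ have curvature $(K_\Sigma-h'^2)/h^2$. So, as $h\ge1$ and $K_\Sigma\ge-(3+\varepsilon)$, the Ricci eigenvalues in the directions $y$, $\theta$, $\Sigma$ are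
$$-2\frac{h''}{h}\ge-\varepsilon,\qquad0,\qquad\frac{K_\Sigma}{h^2}-\frac{h'^2}{h^2}-\frac{h''}{h}\ge-(3+\varepsilon)-\frac\varepsilon2-\frac\varepsilon2=-3-2\varepsilon .$$

The profiles satisfy $F\le1$ and $h\le H$, and neither they nor the total length $y_2$ of the transition depend on $T$. At its end the metric is the product $dy^2+f_T^2d\theta^2+H^2g_\Sigma$ with $f_T=\ell e^{-\sqrt3T}F_\infty$.

**Step 3: the middle part and the plug.** We connect the two ends and insert the topology. Join them by $S^1\times N'$ with the metric $f_T^2d\theta^2+H^2g_N$. Near $\{\pm1\}\times\Sigma$ it is $f_T^2d\theta^2+(H\,dt)^2+H^2g_\Sigma$, which matches. At the second end the direction of $y$ is opposite to that of $t$, so there we use $\theta'=-\theta$, which makes orientations agree. The Ricci tensor is $0$ along $\theta$ and at least $-\frac{\kappa}{H^2}\ge-3$ on $N'$.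

One boundary component remains, $S^1\times\partial B$, with collar metric $f_T^2d\theta^2+H^2(d\varrho^2+\hat g)$. Once $f_T/H\le e^{-2}$, glue in the plug $(U,H^2g_{f_T/H})$. By Lemma 2 its collar metric is $H^2\bigl(dt^2+\frac{f_T^2}{H^2}d\theta^2+\hat g\bigr)=f_T^2d\theta^2+H^2(dt^2+\hat g)$, so the metrics fit together smoothly. In the plug sec $\ge-\Lambda/H^2$; a Ricci eigenvalue is a sum of three sectional curvatures, so $r\ge-\frac{3\Lambda}{H^2}g\ge-3g$. Altogether $r\ge-(3+2\varepsilon)g_T$.

**Step 4: topology.** With $S^1\times B$ in place of the plug, the construction would give $\widehat C\times\Sigma$. The plug $U$ is obtained from $S^1\times D^3$ by connected sums in the interior, leaving the collar unchanged. Choose the parametrization $S^1\times D^3\to S^1\times B$ orientation-preserving. Then $M_T\approx(\widehat C\times\Sigma)\#k\overline{\mathbb{CP}}_2$.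

**Step 5: volume.** Adding the pieces, the volume of $(M_T,g_T)$ is at most
$$\mathrm{Area}(S)\,\mathrm{Area}(\Sigma)+2\cdot2\pi\ell e^{-\sqrt3T}H^2\,\mathrm{Area}(\Sigma)\,y_2+2\pi f_TH^3\,\mathrm{Vol}(N',g_N)+H^4\,\nu(f_T/H).\tag{5}$$
With $\varepsilon$ and $H$ fixed, the last three terms tend to $0$ as $T\to\infty$. $\square$

## 6. Blow-ups of products of curves: proof of Theorem A

Let $\Sigma=C_2$ with a metric of curvature $-3$. Let $S$ be $C_1$ minus a non-separating simple closed curve. It has genus $\gamma_1-1$ and two punctures, so $\chi(S)=2-2(\gamma_1-1)-2=2-2\gamma_1<0$, and it has a complete finite-area metric of curvature $-3$, with two cusps as ends. Joining them gives a closed oriented connected surface of genus $\gamma_1$, so $\widehat C\approx C_1$ and $M_T\approx(C_1\times C_2)\#k\overline{\mathbb{CP}}_2\approx M$. By Gauss–Bonnet $\mathrm{Area}(S)=-\frac{2\pi}{3}\chi(S)=\frac{4\pi(\gamma_1-1)}{3}$, exactly the area of $C_1$ itself, and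
$$\mathrm{Area}(S)\,\mathrm{Area}(\Sigma)=\frac{4\pi(\gamma_1-1)}{3}\cdot\frac{4\pi(\gamma_2-1)}{3}=\frac{2\pi^2}9\cdot8(\gamma_1-1)(\gamma_2-1)=V_0 .$$
By Proposition 2, for every $\varepsilon\in(0,1)$ and $T$ large, $M$ carries a metric with $r\ge-(3+2\varepsilon)g$ and volume at most $V_0+\varepsilon$. The slack principle gives $\mathrm{Vol}_r(M)=\mathrm{Vol}_s(M)=V_0=\frac{16\pi^2}{9}(\gamma_1-1)(\gamma_2-1)$. $\blacksquare$

## 7. Quotients by hyperelliptic involutions: proof of Theorem B

A *hyperelliptic pair* $(C,\iota)$ of genus $\gamma\ge2$ is a compact Riemann surface with a holomorphic involution such that $C/\iota\cong\mathbb{CP}_1$. Example: the completion of $y^2=\prod_{i=1}^{2\gamma+2}(x-e_i)$ with the $e_i$ distinct and $\iota(x,y)=(x,-y)$. Its fixed points are the $2\gamma+2$ points $(e_i,0)$; the two points over $x=\infty$ are exchanged. Conversely, by Riemann–Hurwitz, $2-2\gamma=2\chi(C/\iota)-\#\mathrm{Fix}$, so an involution of a genus $\gamma$ surface is hyperelliptic exactly when it has $2\gamma+2$ fixed points.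

### 7.1. The surface $X$

**Step 1: $X$ is minimal of general type.** Let $Q=(C_1\times C_2)/\langle\iota_1\times\iota_2\rangle$. At each of the $(2\gamma_1+2)(2\gamma_2+2)$ fixed points $\iota_1\times\iota_2$ acts as $-1$, so $Q$ has that many singular points, each modeled on $\mathbb C^2/\pm1$ (type $A_1$). The quotient map is unramified outside these points, so $K_Q$ pulls back to $K_{C_1\times C_2}$, which is ample. As the map is finite, $K_Q$ is ample. The minimal resolution of an $A_1$ point does not change the canonical class, so $K_X$ is the pull-back of $K_Q$. Thus $K_X$ is nef and big; since a smooth rational curve of self-intersection $-1$ has $K_X\cdot E=-1<0$, $X$ is minimal of general type. The quotient map has degree two, so $c_1^2(X)=K_Q^2=\frac12\cdot8(\gamma_1-1)(\gamma_2-1)=4(\gamma_1-1)(\gamma_2-1)$.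

**Step 2: $\pi_1(X)=1$.** First, $\pi_1(X)=\pi_1(Q)$ by van Kampen: a cone neighborhood of a singular point and its resolution are both simply connected, with the same connected boundary. Let $\Delta_i$ be the group of all lifts of $\langle\iota_i\rangle$ to the universal cover $\mathbb H^2$ of $C_i$. It is the orbifold group of $C_i/\iota_i\cong S^2$, and it is generated by elliptic elements of order two. There is a parity homomorphism $\Delta_i\to\mathbb Z/2$ with kernel $\pi_1(C_i)$; since $\pi_1(C_i)$ is torsion-free, all elliptic generators are odd. Then $Q=(\mathbb H^2\times\mathbb H^2)/\Pi$ with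
$$\Pi=\{(\alpha,\beta)\in\Delta_1\times\Delta_2:\ \alpha,\beta\text{ of equal parity}\}.$$
Armstrong's theorem says that $\pi_1(Q)$ is the quotient of $\Pi$ by the subgroup generated by the elements with fixed points. Let $\alpha_i$ and $\beta_j$ be the elliptic generators. Each $(\alpha_i,\beta_j)$ lies in $\Pi$ and has a fixed point. Since $\beta_j^2=1$, $(\alpha_i,\beta_j)(\alpha_{i'},\beta_j)=(\alpha_i\alpha_{i'},1)$. An even element of $\Delta_1$ is a word of even length in the involutions $\alpha_i$, hence a product of pairs $\alpha_i\alpha_{i'}$; so we obtain all of $(\text{even})\times1$, and similarly $1\times(\text{even})$. An element of $\Pi$ with both entries odd differs from one fixed $(\alpha_i,\beta_j)$ by an element with both entries even. So the elements with fixed points generate $\Pi$, and $\pi_1(X)=1$.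

**Step 3: the diffeomorphism type depends only on $\gamma_1,\gamma_2$.** This lets us choose convenient curves. Every hyperelliptic curve of genus $\gamma$ is a member of the smooth proper family completing $y^2=\prod_{i=1}^{2\gamma+2}(x-e_i)$ over the space of ordered $(2\gamma+2)$-tuples of distinct points of $\mathbb C$. (The second chart is $u=1/x$, $v=y/x^{\gamma+1}$, with $v^2=\prod(1-e_iu)$.) The base is connected, being the complement of complex hyperplanes, and the fixed points of the involution form $2\gamma+2$ disjoint sections. Take the product of two such families, blow up the sections of fixed points of the product involution, and divide by the lifted involution. Its fixed locus is the smooth family of exceptional curves, of codimension one, so the quotient is smooth. Fiberwise this is exactly $X$, since blowing up the fixed point of $-1$ on $\mathbb C^2$ and dividing gives the minimal resolution of $\mathbb C^2/\pm1$. So we have a smooth proper family over a connected base, and by Ehresmann's theorem the oriented diffeomorphism type of $X$ depends only on $\gamma_1,\gamma_2$.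

### 7.2. Flattening a disc of curvature $-3$

To resolve the singular points by a standard model, we want the metric to be flat near them.

**Lemma 3.** Let $R>0$ and $\varepsilon\in(0,1)$. There is a rotationally symmetric metric on the disc, with curvature $\ge-(3+\varepsilon)$, flat near the center, which near the boundary is isometric (rotation-equivariantly) to a neighborhood of the boundary in the disc of radius $R$ in the plane of curvature $-3$. Its area exceeds that of the latter disc by at most $\varepsilon$.

*Proof.* We prescribe the curvature as a function of the radius $\varrho$: zero near the center, then $-3$, with a slight excess of negative curvature on an intermediate annulus to compensate. Let $\zeta:[0,\infty)\to[0,1]$ be a smooth cutoff, $1$ on $[0,\frac12]$ and $0$ on $[1,\infty)$. Let $\beta\not\equiv0$ be smooth, $0\le\beta\le1$, supported in $[\frac R4,\frac R2]$. For $0<\delta<R/4$ and $c\in[0,\varepsilon]$ put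
$$K(\varrho)=-3+3\zeta(\varrho/\delta)-c\,\beta(\varrho)\in[-3-\varepsilon,0],$$
and solve $\psi''=-K\psi$, $\psi(0)=0$, $\psi'(0)=1$. The metric $d\varrho^2+\psi^2d\theta^2$ has curvature $-\psi''/\psi=K$; for $\varrho\le\delta/2$ it is flat with $\psi=\varrho$, so it is smooth at the center. Since $0\le-K\le4$, comparison gives $\psi'\ge1$, $\psi\ge\varrho$ and $\psi(\varrho)\le\frac12\sinh2\varrho$.

*Choice of $c$.* The derivative of $\psi'^2-3\psi^2$ is $2\psi'(\psi''-3\psi)=-2\psi\psi'(K+3)$, and $K=-3$ for $\varrho\ge R/2$. So for $\varrho\ge R/2$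
$$\psi'^2-3\psi^2=1-2J,\qquad J=3\int_0^\delta\psi\psi'\zeta(\varrho/\delta)\,d\varrho-c\int\psi\psi'\beta\,d\varrho .$$
For $c=0$, $J>0$. The first integral is at most $\int_0^\delta\psi\psi'=\frac12\psi(\delta)^2$, and $\psi\psi'\ge\varrho$. So for $c=\varepsilon$, $J\le\frac32\psi(\delta)^2-\varepsilon\int\varrho\beta\,d\varrho<0$ when $\delta$ is small. Since $J$ depends continuously on $c$, $J=0$ for some $c=c(\delta)$. For this value $c\int\varrho\beta\,d\varrho\le\frac32\psi(\delta)^2\le\frac38\sinh^22\delta$, so $c(\delta)\to0$ as $\delta\to0$.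

*The outer part.* For $\varrho\ge R/2$ we now have $\psi''=3\psi$, $\psi'^2-3\psi^2=1$ and $\psi'>0$. Writing $\psi=Ae^{\sqrt3\varrho}+Be^{-\sqrt3\varrho}$, the second relation says $-12AB=1$, and $\psi'>0$ forces $A>0>B$. Hence $\psi=\frac1{\sqrt3}\sinh\sqrt3(\varrho-\varrho_0)$ for some $\varrho_0$.

*The limit $\delta\to0$.* Let $\psi_0=\frac1{\sqrt3}\sinh\sqrt3\varrho$. Then $D=\psi-\psi_0$ solves $D''=3D-(K+3)\psi$ with $D(0)=D'(0)=0$, so $D(\varrho)=-\int_0^\varrho\frac1{\sqrt3}\sinh\bigl(\sqrt3(\varrho-x)\bigr)(K+3)\psi\,dx$. On compact intervals $\psi$ is bounded and $\int|K+3|\le3\delta+c(\delta)\int\beta\to0$. So $\psi\to\psi_0$ in $C^1$ on compact intervals, and $\varrho_0\to0$. For $\delta$ small, the disc $\varrho\le R+\varrho_0$ is as required: on $R/2\le\varrho\le R+\varrho_0$ the substitution $\varrho\mapsto\varrho-\varrho_0$ identifies it with an annulus up to radius $R$ in curvature $-3$, and its area $2\pi\int_0^{R+\varrho_0}\psi\,d\varrho$ tends to $2\pi\int_0^R\psi_0\,d\varrho$. $\square$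

### 7.3. Equivariant input surfaces

Fix $\varepsilon\in(0,1)$.

**Step 4: the factor $\Sigma$.** Let $\Sigma=C_2$ with its metric of curvature $-3$, which is unique in the conformal class and hence $\iota_2$-invariant. Near each of the $2\gamma_2+2$ fixed points $\iota_2$ is rotation by $\pi$. Apply Lemma 3 on small disjoint discs about them, with a parameter smaller than $\varepsilon$ so that the total change of area is at most $\varepsilon$. This gives an $\iota_2$-invariant metric $g_\Sigma$ with curvature $\ge-(3+\varepsilon)$, flat near the fixed points, of area $\le\frac{4\pi(\gamma_2-1)}{3}+\varepsilon$. Give $\Sigma$ the conformal structure of $g_\Sigma$. The involution still has $2\gamma_2+2$ fixed points, so $(\Sigma,\iota_2)$ is again a hyperelliptic pair.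

**Step 5: the factor $S$.** We want two cusps that the involution does not exchange, so we take one cusp on each of two components. For $m\in\{1,\gamma_1-1\}$ let $S_m$ be the affine curve $y^2=\prod_{i=1}^{2m+1}(x-e_i)$. It has genus $m$, one puncture, and $\chi=1-2m<0$. Its complete finite-area metric of curvature $-3$ is unique, hence invariant under $\iota:y\mapsto-y$, which has $2m+1$ fixed points. On a cusp neighborhood $\iota$ preserves each horocycle, as a horocycle is determined by its length, and it preserves orientation. So there it is $(t,\theta)\mapsto(t,\theta+\mathrm{const})$. It is an involution and not the identity, since an isometry that is the identity on an open set is the identity. So it is $\theta\mapsto\theta+\pi$.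

Let $S=S_1\sqcup S_{\gamma_1-1}$. By Gauss–Bonnet its area is $\frac{2\pi}{3}\bigl(1+(2\gamma_1-3)\bigr)=\frac{4\pi(\gamma_1-1)}{3}$, and it has $3+(2\gamma_1-1)=2\gamma_1+2$ fixed points. Apply Lemma 3 at these points, and use cusp neighborhoods with $\ell$ so small that they avoid the flattened discs. The result is invariant, has curvature $\ge-(3+\varepsilon)$, is flat near the fixed points, and has area $\le\frac{4\pi(\gamma_1-1)}{3}+\varepsilon$.

Joining the two cusps by an annulus, with $\theta'=-\theta$, gives a closed connected oriented surface $\widehat C$ of genus $1+(\gamma_1-1)=\gamma_1$. Since $\theta\mapsto\theta+\pi$ corresponds to $\theta'\mapsto\theta'-\pi=\theta'+\pi$, the involutions fit together to an involution $\iota_1$ of $\widehat C$, without fixed points on the annulus. It has $2\gamma_1+2$ fixed points. So, with the conformal structure of any $\iota_1$-invariant metric equal to the given one away from the thin part, $(\widehat C,\iota_1)$ is a hyperelliptic pair.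

### 7.4. The construction on the quotient, and the singular points

**Step 6: repeat Section 5 modulo $\iota_1\times\iota_2$.** On the thin part the involution is $(\theta,t,x)\mapsto(\theta+\pi,t,\iota_2x)$. It is free and preserves the transition metrics. Choose $B\subset(-1,1)\times\Sigma$ to be a ball so small, about a point $(t,x)$ with $\iota_2x\ne x$, that it is disjoint from its image $\iota_2B$ under $(t,x)\mapsto(t,\iota_2x)$. Put $N'=N\setminus\mathrm{int}(B\cup\iota_2B)$. Take a metric on $N'$ with the prescribed collars, the collar at $\partial(\iota_2B)$ being the image of that at $\partial B$, and average it over $\iota_2$. The collars are already symmetric and do not change. Choose $H$ as before for the resulting $g_N$. The two copies $S^1\times B$ and $S^1\times\iota_2B$ are interchanged, so $S^1\times B$ embeds in the quotient, and there is exactly one boundary component $S^1\times\partial B$ to fill, with one plug. The pieces other than the plug contribute half of the volume in (5), with the new $N'$. So the volume is at most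
$$\tfrac12\mathrm{Area}(S)\,\mathrm{Area}(\Sigma)+2\pi\ell e^{-\sqrt3T}H^2\mathrm{Area}(\Sigma)\,y_2+\pi f_TH^3\mathrm{Vol}(N',g_N)+H^4\nu(f_T/H),$$
and for $T$ large this is at most
$$\tfrac12\Bigl(\tfrac{4\pi(\gamma_1-1)}3+\varepsilon\Bigr)\Bigl(\tfrac{4\pi(\gamma_2-1)}3+\varepsilon\Bigr)+\varepsilon=V_0+O(\varepsilon),$$
because $V_0=\frac{2\pi^2}9\cdot4(\gamma_1-1)(\gamma_2-1)=\frac12\cdot\frac{16\pi^2}{9}(\gamma_1-1)(\gamma_2-1)$. This is an orbifold metric with $r\ge-(3+2\varepsilon)g$. Its only singular points are $(2\gamma_1+2)(2\gamma_2+2)$ points with neighborhoods isometric to flat balls $\{|z|<\rho_0\}\subset\mathbb C^2/\pm1$, because near a fixed point the metric is a product of two flat discs. The coordinates $z$ are holomorphic coordinates of $\widehat C\times\Sigma$, since flat coordinates on the discs are conformal.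

**Step 7: resolve the $A_1$ points.** Now we make the space smooth at an arbitrarily small cost. On $(\mathbb C^2\setminus0)/\pm1$ let $\sigma_1,\sigma_2,\sigma_3$ be the standard $SU(2)$-invariant coframe such that $d\varrho^2+\varrho^2(\sigma_1^2+\sigma_2^2+\sigma_3^2)$ is flat, with $\sigma_3$ dual to the Hopf direction. For $\mu>0$ recall the Eguchi–Hanson metric
$$e_\mu=\frac{d\varrho^2}{1-\mu^4/\varrho^4}+\varrho^2\Bigl(\sigma_1^2+\sigma_2^2+\bigl(1-\tfrac{\mu^4}{\varrho^4}\bigr)\sigma_3^2\Bigr),\qquad\varrho>\mu .$$
It is Ricci-flat and extends to a smooth metric on the space obtained by collapsing the Hopf circles over $\varrho=\mu$.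

The leading terms at $\varrho=\mu$ show why the quotient by $\pm1$ is right. There $1-\mu^4/\varrho^4\approx4(\varrho-\mu)/\mu$, so the distance to $\varrho=\mu$ is $x\approx\sqrt{\mu(\varrho-\mu)}$, and the Hopf direction has metric $\approx4x^2\sigma_3^2$. On a Hopf circle $\sigma_3=d\psi$, and modulo $\pm1$ the angle $2\psi$ runs over a full turn, so $dx^2+x^2d(2\psi)^2$ is the flat plane in polar coordinates.

The resulting space is the standard resolution $T^*\mathbb{CP}_1$ of $\mathbb C^2/\pm1$. Indeed, the resolution replaces $0$ by $\mathbb{CP}_1$, and its fiber over a line is that line modulo $\pm1$, with coordinate $z^2=|z|^2e^{2i\psi}$; the fiber in the Eguchi–Hanson space has coordinate $xe^{2i\psi}$. A radial, hence $SU(2)$-equivariant, map that sends $x$ to $|z|^2$ near the central curve and is the identity for $\varrho\ge\rho_0/2$ is a diffeomorphism between them, preserving orientation.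

The volume form of $e_\mu$ is $\varrho^3d\varrho\wedge\sigma_1\wedge\sigma_2\wedge\sigma_3$, the Euclidean one. On $\frac{\rho_0}2\le\varrho\le\rho_0$ the metric $e_\mu$ differs from the flat metric by $O(\mu^4)$ in $C^2$ as $\mu\to0$. Interpolate there, using a fixed cutoff function, between $e_\mu$ (inside) and the flat metric (outside). The Ricci curvature produced is $O(\mu^4)$, and the volume changes by $O(\mu^4)$. For $\mu$ small we obtain a smooth metric with $r\ge-(3+2\varepsilon)g$ and volume $\le V_0+O(\varepsilon)$.

**Step 8: conclusion.** The underlying manifold is the resolution of $(\widehat C\times\Sigma)/(\iota_1\times\iota_2)$ with $S^1\times B$ replaced by $U$. Since $(\widehat C,\iota_1)$ and $(\Sigma,\iota_2)$ are hyperelliptic pairs of genera $\gamma_1,\gamma_2$, Step 3 shows that this is $X\#k\overline{\mathbb{CP}}_2\approx M$. The slack principle gives $\mathrm{Vol}_r(M)=\mathrm{Vol}_s(M)=V_0$. $\blacksquare$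

## 8. Seiberg–Witten solutions on every conformal class

Theorem C is a lower bound, so now we need obstructions. We recall the tools.

A spin$^c$ structure on an oriented Riemannian $4$-manifold gives Hermitian rank-two bundles $\mathbb S_\pm$ with Clifford multiplication and a determinant line bundle $\mathcal L=\det\mathbb S_\pm$; put $c=c_1(\mathcal L)$. A unitary connection $A$ on $\mathcal L$ gives a Dirac operator $D_A:\Gamma(\mathbb S_+)\to\Gamma(\mathbb S_-)$. The Seiberg–Witten equations for $(\phi,A)$, with $\phi\in\Gamma(\mathbb S_+)$, are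
$$D_A\phi=0,\qquad iF_A^+=\sigma(\phi),$$
where $\sigma:\mathbb S_+\to\Lambda^+$ is the natural real-quadratic map, normalized so that $|\sigma(\phi)|^2=|\phi|^4/8$. Solutions satisfy the Weitzenböck formula
$$0=\nabla^*\nabla\phi+\frac s4\phi+\frac{|\phi|^2}4\phi.\tag{6}$$
We write $\Delta=d^*d$, $c^+$ for the self-dual part of the harmonic representative of $c$, and $(c^+)^2=\int c^+\wedge c^+$.

**Example.** On $C_1\times C_2$ with the metric of Proposition 1, or on any Kähler surface with constant $s<0$, the spin$^c$ structure of the complex structure has $\mathbb S_+=\Lambda^{0,0}\oplus\Lambda^{0,2}$ and $\mathcal L=K^{-1}$. Let $A$ be the Chern connection and let $\phi$ be a constant section of $\Lambda^{0,0}$ with $|\phi|^2=-s$. Then $D_A\phi=\sqrt2(\bar\partial+\bar\partial^*)\phi=0$, and $iF_A$ is the Ricci form, whose self-dual part is $\frac s4\omega$. Since $|\omega|^2=2$, its norm squared is $s^2/8=|\phi|^4/8$, as it should be. (On $\Lambda^{0,0}$ the map $\sigma$ takes values in nonpositive multiples of $\omega$.) In (6) all terms are consistent: $\nabla\phi=0$ and $s+|\phi|^2=0$. For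 the product metric $|\phi|^2=12$.

**Standard input from Seiberg–Witten theory (Witten, Kronheimer–Mrowka, Taubes).** Let $(N,J)$ be a compact Kähler surface with Kähler class $[\omega]$, and take the spin$^c$ structure of $J$, with $c=c_1(N,J)$. If $b^+>1$, its Seiberg–Witten invariant is $\pm1$. If $b^+=1$, the invariant is $\pm1$ in the chamber of pairs $(g,\eta)$ (equation $iF_A^+=\sigma(\phi)+\eta$) with $\int(2\pi c-\eta)\wedge\omega_g<0$; here $\omega_g\ne0$ is the $g$-self-dual harmonic form whose class is in the same component of $\{x^2>0\}$ as $[\omega]$. (For the Kähler metric this chamber contains $\eta=iF_{A_0}^++\frac R4\omega$ with $R\gg0$, for which there is a unique solution.) A nonzero invariant gives, by compactness, a solution with $\eta=0$ for every metric if $b^+>1$, and for every metric with $c\cdot[\omega_g]<0$ if $b^+=1$.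

**Lemma 4.** Let $M$ be a surface of general type. For every conformal class on $M$ there is a spin$^c$ structure with $(c^+)^2\ge c_1^2(X)>0$ for which the unperturbed equations have a solution with respect to every metric in the conformal class. Every such solution has $\phi\not\equiv0$ and satisfies
$$\int|\phi|^4\,d\mu\ \ge\ 32\pi^2(c^+)^2\ \ge\ 32\pi^2c_1^2(X)=144V_0.\tag{7}$$

**Step 1: many complex structures.** The idea is that the signs of the exceptional classes are at our disposal. $M$ is projective, hence Kähler. Let $E_1,\dots,E_k$ be the exceptional classes in $M\approx X\#k\overline{\mathbb{CP}}_2$. Complex conjugation on $\overline{\mathbb{CP}}_2$ acts by $-1$ on $H^2$, and at a fixed point its derivative lies in $SO(4)$, which is connected. So it can be isotoped to be the identity on a ball, and then extended by the identity. Hence for every choice of signs there is a self-diffeomorphism of $M$ acting trivially on $H^2(X)$ and by $E_i\mapsto\pm E_i$. Pulling back the complex structure, every class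
$$c=c_1(X)+\sum a_iE_i,\qquad a_i=\pm1,$$
is $c_1$ of a Kähler complex structure on $M$.

**Step 2: choose the signs.** We need $c^+$ to be large. Note first that $(c_1(X)^+)^2\ge c_1^2(X)$, since the anti-self-dual part contributes negatively to the square. Self-dual harmonic $2$-forms depend only on the conformal class, so a choice made for one metric serves the whole class.

*If $b^+>1$:* the average of $(c^+)^2$ over all signs is $(c_1(X)^+)^2+\sum(E_i^+)^2\ge c_1^2(X)$, because the cross terms cancel. So some choice works, and solutions exist for every metric.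

*If $b^+=1$:* let $\mathcal C$ be the component of $\{x^2>0\}$ containing the Kähler classes of the original complex structure. $K_X$, pulled back to $M$, is nef with $K_X^2>0$; so it pairs nonnegatively with a Kähler class, and the pairing is nonzero by the Hodge index theorem. Hence $K_X\in\mathcal C$. The diffeomorphisms of Step 1 fix $K_X$, so they preserve $\mathcal C$; thus $\mathcal C$ contains the Kähler classes of all the pulled-back complex structures. With $[\omega_g]\in\mathcal C$ we have $K_X\cdot[\omega_g]>0$, that is, $c_1(X)\cdot[\omega_g]<0$. Choose the signs with $a_iE_i\cdot[\omega_g]\le0$. Then $c\cdot[\omega_g]\le c_1(X)\cdot[\omega_g]<0$, so solutions exist. As $c^+$ is a multiple of $\omega_g$,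
$$(c^+)^2=\frac{(c\cdot[\omega_g])^2}{[\omega_g]^2}\ge\frac{(c_1(X)\cdot[\omega_g])^2}{[\omega_g]^2}=(c_1(X)^+)^2\ge c_1^2(X).$$

**Step 3: the integral estimate.** The form $\frac i{2\pi}F_A$ represents $c$, so $iF_A^+$ is $2\pi c^+$ plus a term $L^2$-orthogonal to the self-dual harmonic forms. Hence $\int|F_A^+|^2\ge4\pi^2(c^+)^2>0$. Since $|F_A^+|^2=|\phi|^4/8$, this is (7), and $\phi\not\equiv0$. Finally $144V_0=144\cdot\frac{2\pi^2}{9}c_1^2(X)=32\pi^2c_1^2(X)$. $\square$

**Lemma 5 (LeBrun).** Let $M$ be a surface of general type. Every metric on $M$ satisfies $\int(s-\sqrt6\,|W_+|)^2d\mu\ge72\pi^2c_1^2(X)$.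

Here $W_+$ is the self-dual Weyl curvature, a trace-free symmetric endomorphism of $\Lambda^+$. Put $\Theta=\frac23(s-\sqrt6|W_+|)=\frac23s-2\sqrt{\tfrac23}\,|W_+|$. We must show $\int\Theta^2\ge32\pi^2c_1^2(X)$. For a given metric $g$, use the spin$^c$ structure of Lemma 4 for its conformal class.

**Step 1: an inequality for every metric in the conformal class.** We show that a solution $(\phi,A)$ satisfies
$$0\ \ge\ \int\bigl(\Theta|\phi|^4+|\phi|^6\bigr)d\mu.\tag{8}$$
Take the inner product of (6) with $4|\phi|^2\phi$ and integrate. Since $\langle\nabla^*\nabla\phi,\phi\rangle=\frac12\Delta|\phi|^2+|\nabla\phi|^2$ and $\int2|\phi|^2\Delta|\phi|^2=2\int|d|\phi|^2|^2\ge0$,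
$$0\ge\int\bigl(4|\phi|^2|\nabla\phi|^2+s|\phi|^4+|\phi|^6\bigr).$$
Let $\psi=\sigma(\phi)$, so $|\psi|^2=|\phi|^4/8$. We claim $|\nabla\psi|^2\le\frac12|\phi|^2|\nabla\phi|^2$. In suitable orthonormal frames $\mathbb S_+=\mathbb C^2$, $\Lambda^+=\mathbb R^3$, and up to sign $\sigma(\phi)=\frac1{2\sqrt2}\bigl(\langle\phi,p_j\phi\rangle\bigr)_{j=1,2,3}$ with the Pauli matrices $p_j$. For a unit vector $n\in\mathbb R^3$, the $n$-component of the derivative of $\sigma$ at $\phi$ in direction $\chi$ is $\frac1{2\sqrt2}\cdot2\,\mathrm{Re}\langle\phi,(\sum n_jp_j)\chi\rangle$ up to sign. Since $\sum n_jp_j$ is unitary, it has absolute value at most $\frac1{\sqrt2}|\phi||\chi|$. As $\sigma$ is parallel, take $\chi=\nabla_{e_i}\phi$, square, and sum over an orthonormal frame; the claim follows.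

On self-dual forms $(d+d^*)^2=\nabla^*\nabla-2W_++\frac s3$. If the eigenvalues of $W_+$ are $w_1\le w_2\le w_3$ with sum $0$, then $w_2^2+w_3^2\ge\frac12(w_2+w_3)^2=\frac12w_1^2$, so $|W_+|^2\ge\frac32w_1^2$ and $w_1\ge-\sqrt{2/3}\,|W_+|$. Since $\int\langle(d+d^*)^2\psi,\psi\rangle\ge0$,
$$\int|\nabla\psi|^2\ge-\int\Bigl(2\sqrt{\tfrac23}\,|W_+|+\frac s3\Bigr)|\psi|^2 .$$
Therefore
$$0\ge\int\bigl(8|\nabla\psi|^2+8s|\psi|^2+|\phi|^6\bigr)\ge\int\Bigl(8\bigl(\tfrac23s-2\sqrt{\tfrac23}|W_+|\bigr)|\psi|^2+|\phi|^6\Bigr)=\int\bigl(\Theta|\phi|^4+|\phi|^6\bigr).$$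

**Step 2: conformal change.** We look for a metric in the conformal class with $\hat\Theta\ge-1$. Under $\hat g=u^2g$ one has $\hat s=u^{-3}(6\Delta u+su)$ and $|\hat W_+|=u^{-2}|W_+|$, so
$$\hat\Theta=u^{-3}(4\Delta u+\Theta u).$$
The function $\Theta$ is continuous but perhaps not smooth. Given $\delta>0$, choose a smooth $\Theta_\delta$ with $\Theta-\delta\le\Theta_\delta\le\Theta$. Let $\lambda_1$ be the lowest eigenvalue of $4\Delta+\Theta_\delta$ and $w>0$ a smooth eigenfunction.

If $\lambda_1\ge0$, then $w^2g$ has $\hat\Theta\ge w^{-3}(4\Delta w+\Theta_\delta w)=\lambda_1w^{-2}\ge0$, and (8) for $w^2g$ gives $\phi\equiv0$, contradicting Lemma 4. So $\lambda_1<0$. Consider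
$$4\Delta u+\Theta_\delta u=-u^3 .$$
For small $\epsilon>0$ the function $\epsilon w$ is a subsolution, because $4\Delta(\epsilon w)+\Theta_\delta\epsilon w+(\epsilon w)^3=\epsilon w(\lambda_1+\epsilon^2w^2)\le0$. A constant $C>\epsilon\max w$ with $C^2\ge\max|\Theta_\delta|$ is a supersolution. So there is a smooth positive solution $u$, and $\hat g=u^2g$ has $\hat\Theta\ge u^{-3}(4\Delta u+\Theta_\delta u)=-1$.

**Step 3: combine.** Let $\phi$ be a solution for $\hat g$. By (8) for $\hat g$, $\int|\phi|^6d\hat\mu\le\int|\phi|^4d\hat\mu$. By Hölder,
$$\int|\phi|^4d\hat\mu\le\mathrm{Vol}(\hat g)^{1/3}\Bigl(\int|\phi|^6d\hat\mu\Bigr)^{2/3}\le\mathrm{Vol}(\hat g)^{1/3}\Bigl(\int|\phi|^4d\hat\mu\Bigr)^{2/3},$$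
so $\int|\phi|^4d\hat\mu\le\mathrm{Vol}(\hat g)=\int u^4d\mu$. Multiply the equation for $u$ by $u$ and integrate: $\int u^4\le-\int\Theta_\delta u^2\le\|\Theta_\delta\|_{L^2}(\int u^4)^{1/2}$, so $\int u^4\le\int\Theta_\delta^2$. With (7) for $\hat g$, $32\pi^2c_1^2(X)\le\int\Theta_\delta^2d\mu$. Let $\delta\to0$. $\square$

## 9. The Ricci integral sees $k$: proof of Theorem C

**Step 1: a bound in which $k$ appears.** We show that every metric on $M$ satisfies
$$\int|r|^2d\mu\ge8\pi^2(c_1^2(X)+k).\tag{9}$$
Write $s-\sqrt6|W_+|=\sqrt3\cdot\frac s{\sqrt3}-\frac{\sqrt6}2\cdot2|W_+|$. By Cauchy–Schwarz $(s-\sqrt6|W_+|)^2\le(3+\frac64)\bigl(\frac{s^2}3+4|W_+|^2\bigr)$, so Lemma 5 gives $\int\bigl(\frac{s^2}3+4|W_+|^2\bigr)\ge\frac{72}{9/2}\pi^2c_1^2(X)=16\pi^2c_1^2(X)$. With $\mathring r$ the trace-free Ricci tensor and $\operatorname{sign}(M)$ the signature, the Gauss–Bonnet formula reads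
$$2\chi(M)+3\operatorname{sign}(M)=\frac1{4\pi^2}\int\Bigl(\frac{s^2}{24}+2|W_+|^2-\frac{|\mathring r|^2}2\Bigr)d\mu .$$
Solving for $\int|\mathring r|^2$,
$$\int|r|^2=\int\Bigl(\frac{s^2}4+|\mathring r|^2\Bigr)=\int\Bigl(\frac{s^2}3+4|W_+|^2\Bigr)-8\pi^2(2\chi+3\operatorname{sign})(M).$$
Since $(2\chi+3\operatorname{sign})(M)=c_1^2(M)=c_1^2(X)-k$, the right side is at least $16\pi^2c_1^2(X)-8\pi^2c_1^2(X)+8\pi^2k$, which is (9).

It is tempting to finish here. If $r\ge-3g$ implied $|r|^2\le36$, then (9) would give $36\,\mathrm{Vol}\ge8\pi^2(c_1^2(X)+k)$, that is, $\mathrm{Vol}\ge V_0+\frac{2\pi^2}9k$, and $\mathrm{Vol}_r$ would be strictly larger than $\mathrm{Vol}_s$. But $r\ge-3g$ does not bound $|r|$ from above, and by Theorem A no argument can finish in this way. What can be done is to control the positive part of the curvature in the mean, at the price of $\max s$.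

**Step 2: insert the Ricci bound.** From now on $r\ge-3g$. Put $b=r+3g\ge0$ and $p=\mathrm{tr}\,b=s+12\ge0$. The eigenvalues of $b$ are nonnegative with sum $p$, so $|b|\le p$, and
$$|r|^2=|b-3g|^2=|b|^2-6p+36\le p^2-6p+36 .$$
With $V=\mathrm{Vol}(M,g)$ and $36V_0=8\pi^2c_1^2(X)$, (9) becomes
$$8\pi^2k\ \le\ 36(V-V_0)+\int p(p-6)\,d\mu.\tag{10}$$

**Step 3: the excess scalar curvature is small in the mean.** We bound $\int p$ by a multiple of $V-V_0$. Let $\phi$ be a solution for $g$ as in Lemma 4. Pairing (6) with $\phi$ gives $0=\frac12\Delta|\phi|^2+|\nabla\phi|^2+\frac s4|\phi|^2+\frac14|\phi|^4$. At a maximum of $|\phi|^2$ we have $\Delta|\phi|^2\ge0$ and $|\phi|^2>0$, so $s+|\phi|^2\le0$ there. Hence $|\phi|^2\le12$ everywhere. Integrating the same identity, $\int(4|\nabla\phi|^2+s|\phi|^2+|\phi|^4)=0$.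

Put $v=12-|\phi|^2\in[0,12]$. By (7),
$$\int v(12+|\phi|^2)\,d\mu=144V-\int|\phi|^4d\mu\le144(V-V_0).$$
Since $12\le12+|\phi|^2$ and $|\phi|^2\le\frac12(12+|\phi|^2)$, this yields $\int v\le12(V-V_0)$ and $\int|\phi|^2v\le72(V-V_0)$. Moreover, with $p=s+12$,
$$\int p|\phi|^2=\int\bigl(12|\phi|^2-|\phi|^4-4|\nabla\phi|^2\bigr)\le\int|\phi|^2v .$$
Now $12=|\phi|^2+v$ and $0\le p\le P$, so
$$\int p=\frac1{12}\int p|\phi|^2+\frac1{12}\int pv\le\frac{72}{12}(V-V_0)+\frac P{12}\cdot12(V-V_0)=(P+6)(V-V_0).\tag{11}$$

**Step 4: conclusion.** As $P\ge6$ and $0\le p\le P$, we have $p(p-6)\le(P-6)p$. Putting this and (11) into (10),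
$$8\pi^2k\le\bigl[36+(P-6)(P+6)\bigr](V-V_0)=P^2(V-V_0),$$
which is the stated bound.

Now let $k\ge1$. For a given metric $P$ is finite, so $V>V_0=\mathrm{Vol}_s(M)$; this is the first consequence. If $s\le S$ then $P\le P_S:=\max(6,12+S)$, and the infimum in the second consequence is at least $V_0+8\pi^2k/P_S^2>\mathrm{Vol}_s(M)$. If $s\le-6$ then $P=6$ and $\frac{8\pi^2k}{36}=\frac{2\pi^2}9k$, which is the third. $\blacksquare$
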